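# A partition regular matrix with bounded rows and without the columns property

## A tree of linear equations

Let $T$ be the tree of all finite sequences $s=(s_1,\dots,s_n)$, $n\ge 0$, of integers with $1\le s_i\le i$. The root is the empty sequence $\emptyset$. Write $|s|=n$ for the depth. A node $s$ of depth $n$ has exactly $n+1$ children, namely $si$ for $1\le i\le n+1$: the root has one child, that child has two, each of those has three, and so on. The tree is countable.

Attach unknowns to it as follows: an unknown $y_s$ for every $s\in T$; an unknown $x_s$ for every $s\in T$ other than the root; and, for every $s\in T$ and $1\le i\le |s|+1$, four unknowns $a_{s,i},b_{s,i},c_{s,i},e_{s,i}$. We abbreviate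
$$\sigma_{s,i}=a_{s,i}+b_{s,i}-c_{s,i}-e_{s,i}.$$
For each $s\in T$, with $n=|s|$, impose the equations

* (R1) $\sigma_{s,1}-y_{s1}+x_{s1}=0$;
* (R2) $\sigma_{s,i}-\sigma_{s,i-1}-y_{si}+x_{si}=0$ for $2\le i\le n+1$;
* (R3) $y_s-2\sigma_{s,n+1}=0$.

Let $A$ be the coefficient matrix. Read (R1) and (R2) as saying that $\sigma_{s,i}$ is the partial sum $\sum_{j\le i}(y_{sj}-x_{sj})$, and (R3) as saying that the full sum is $y_s/2$. Indeed, (R3) plus $2$(R1) plus $2$(R2) for all $2\le i\le n+1$ makes the $\sigma$'s telescope away and leaves
$$y_s-2\sum_{i=1}^{n+1}(y_{si}-x_{si})=0. \tag{1}$$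
Denote by $\rho_s$ the vector of coefficients in (1); it is a finite combination of rows of $A$.

The rows of $A$ are short. The sums of absolute values in rows of types (R1), (R2), (R3) are $4+2=6$, $4+4+2=10$ and $1+2\cdot 4=9$. The columns are short too. The unknown $y_s$ occurs in (R3) at $s$ and in one equation at the parent of $s$; $x_s$ occurs once; each of $a_{s,i},b_{s,i},c_{s,i},e_{s,i}$ occurs in the $i$-th equation at $s$ and in the next one, which is (R2) with index $i+1$ if $i\le n$, and (R3) if $i=n+1$. So each column has at most two nonzero entries, and all entries lie in $\{-2,\dots,2\}$.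

The system (1) by itself has longer and longer equations. The letters $\sigma_{s,i}$ are there to chop each of them into pieces of bounded length. What this is for is the subject of the next section.

## Partition regularity and the columns property

Let $\omega=\mathbb N\cup\{0\}$, let $u,v\in\mathbb N\cup\{\omega\}$, and consider $u\times v$ matrices with integer entries and only finitely many nonzero entries in each row. (Our $A$ is such a matrix with $u=v=\omega$, once unknowns and equations are enumerated.)

**Definition (partition regular).** A matrix $M$ of this kind is partition regular over $\mathbb N$ if, whenever $\mathbb N$ is finitely coloured, there is a monochromatic $x\in\mathbb N^v$ with $Mx=\vec 0$. (Monochromatic: all entries of $x$ have the same colour.)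

For example, $(1\ \ 1\ {-1})$ is partition regular: this is Schur's theorem. The matrix $(1\ {-2})$ is not. Write $v_2(n)$ for the exponent of $2$ in $n$ and colour $n$ by the parity of $v_2(n)$; if $y=2z$ then $v_2(y)=v_2(z)+1$, so $y$ and $z$ have different colours.

**Definition (columns property).** A matrix with columns $\langle\vec c_i\rangle_{i<v}$ has the columns property if there is a partition $\langle I_t\rangle_{t<\mu}$ of $v$ into nonempty sets, $\mu\in\mathbb N\cup\{\omega\}$, such that (1) $\sum_{i\in I_0}\vec c_i=\vec 0$, and (2) for each $t\in\mu\setminus\{0\}$, $\sum_{i\in I_t}\vec c_i$ is a linear combination with rational coefficients of $\{\vec c_i:i\in\bigcup_{j<t}I_j\}$. The sums and linear combinations may be infinite. They are taken entrywise and make sense because rows have finite support.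

For $(1\ \ 1\ {-1})$ take $I_0$ to be the first and third columns, then $I_1$ the second. For $(1\ {-2}\ \ 2)$, the equation $y=2(y'-x')$, take first the columns of $y',x'$, then that of $y$. For an infinite sum, take the matrix with rows $x_n-x_{n+1}$, $n\in\omega$. Here $I_0=\omega$ works, while no finite nonempty set $I$ of columns sums to zero: if $m=\max I$, row $m$ of the sum is $1$.

Three facts are given.

* (a) (Rado) A finite matrix with rational entries is partition regular over $\mathbb N$ if and only if it satisfies the columns property.
* (b) There is an infinite matrix with entries in $\{-1,0,1,2\}$, each column having at most three nonzero entries, that is partition regular over $\mathbb N$ but has no nonempty set of columns summing to zero. For this matrix the row sums are unbounded.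
* (c) If an integer matrix is partition regular over $\mathbb N$ and the sums of the absolute values of the entries in its rows are bounded, then some nonempty set of its columns sums to zero.

By (b), Rado's theorem fails for infinite matrices already at the first block. By (c), bounded rows rescue the first block. So it is natural to ask: does a partition regular integer matrix with bounded row sums of absolute values have the full columns property? The problem comes from Barber, Hindman, Leader and Strauss, "Partition regularity without the columns property", arXiv:1401.1377 (2014). The answer is no, and $A$ shows it.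

A set $C\subseteq\mathbb N$ is called central if it belongs to some minimal idempotent of $(\beta\mathbb N,+)$; this is recalled later. Whenever $\mathbb N$ is finitely coloured, some colour class is central.

**Theorem 1.** The matrix $A$ has row sums of absolute values at most $10$, entries in $\{-2,\dots,2\}$, and at most two nonzero entries in each column. It is partition regular over $\mathbb N$; indeed $Ax=\vec 0$ has a solution with all entries in $C$ for every central set $C\subseteq\mathbb N$. But $A$ does not satisfy the columns property, even if $\mu$ is allowed to be an arbitrary ordinal.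

Fact (c) is no obstacle here: the columns of $a_{s,i}$ and $c_{s,i}$ are negatives of each other, so they sum to zero. At the end we prove a positive companion (Theorem 7): every partition regular integer matrix has the columns property if blocks may be indexed by a linearly ordered set. So what fails is exactly the well-ordering.

## Parity forces an infinite descent of blocks

This section proves that $A$ fails the columns property for every ordinal $\mu$.

**Step 1: transfer the block conditions to $\rho_s$.** Suppose $\langle I_t\rangle_{t<\mu}$ is a partition as in the columns property, with $\mu$ an ordinal. For an unknown $z$ let $\operatorname{lev}(z)$ be the $t$ with $z\in I_t$. Fix $s\in T$ and let $t$ be the least level of an unknown in the support of $\rho_s$. By the definition there are rationals $q_i$ with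
$$\sum_{i\in I_t}\vec c_i=\sum_{i\in\bigcup_{j<t}I_j}q_i\vec c_i$$
(the right side is empty if $t=0$). In each coordinate, that is, for each row of $A$, this is an identity between finite sums. Take the finite combination of coordinates that defines $\rho_s$:
$$\sum_{i\in I_t}\rho_s(i)=\sum_{i\in\bigcup_{j<t}I_j}q_i\,\rho_s(i)=0,$$
the last sum being zero because $\rho_s$ vanishes on all levels below $t$.

**Step 2: read off the parity.** In $\rho_s$ the coefficient of $y_s$ is $1$, that of each $y_{si}$ is $-2$, and that of each $x_{si}$ is $+2$. If $y_s$ were in $I_t$, the left side would be odd. So $y_s\notin I_t$, hence $\operatorname{lev}(y_s)>t$. The left side is then $2\,(\#\{i:x_{si}\in I_t\}-\#\{i:y_{si}\in I_t\})=0$. Since $I_t$ meets the support of $\rho_s$, it contains some $x_{si}$ or $y_{si}$, and therefore, the two counts being equal, some $y_{si}$. For this child, $\operatorname{lev}(y_{si})=t<\operatorname{lev}(y_s)$.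

**Step 3: iterate.** Start at $s=\emptyset$ and pass repeatedly to such a child. This gives an infinite strictly decreasing sequence of ordinals, which is impossible. $\square$

It remains to show that $A$ is partition regular. This is the hard part.

## What the 2-adic colouring allows and forbids

Before any theory, let us see which features of the tree matter.

**The unbranched chain is not partition regular.** The simplest system on which the parity argument works is the chain
$$y_n=2(y_{n+1}-x_{n+1})\qquad(n\in\omega).$$
Colour by the parity of $v_2$ and suppose there is a monochromatic solution. Let $k=v_2(y_n)$, so $v_2(y_{n+1}-x_{n+1})=k-1$. If $v_2(y_{n+1})\ne v_2(x_{n+1})$, then $k-1$ equals the smaller of the two. That number has the same parity as $k$, a contradiction. So $v_2(y_{n+1})=v_2(x_{n+1})\le k-1$, and $v_2(y_0)>v_2(y_1)>\cdots$, impossible in $\omega$.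

**Bounded branching is never enough.** Suppose each node had at most $r$ children. The rows $y_s-2\sum_i(y_{si}-x_{si})$ would have sums of absolute values at most $1+4r$. If a set $I$ of columns of that system sums to zero, parity in row $s$ gives $y_s\notin I$ for every $s$, and then row $s$ reads $2\#\{i:x_{si}\in I\}=0$, so no $x$ is in $I$ either. So no nonempty set of columns sums to zero, and by (c) the system is not partition regular. The analogue of our full system on that tree implies these equations, so it is not partition regular either. This is why the number of children must grow.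

**One letter per partial sum is not enough.** To chop (1) into bounded pieces, one would first try single unknowns $z_{s,i}$ in place of $\sigma_{s,i}$. Then (R3) becomes $y_s=2z_{s,n+1}$, which alone is not partition regular, as we saw. A partial sum has no reason to have the colour of the unknowns. It must be written as a combination of unknowns of that colour, and $a+b-c-e$ is the combination that will work.

**An explicit solution in one colour.** Let $C=\{n\in\mathbb N:v_2(n)\text{ is even}\}$. Here is a solution of the whole system with all entries in $C$.

* Root: $y_\emptyset=16$, with child values $y_{(1)}=12$, $x_{(1)}=4$. Then $12-4=8=16/2$, and $\sigma_{\emptyset,1}=12+12-4-12=8$.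
* Depth $1$, $y_s=12$: both children get $y=4$, $x=1$. The partial sums are $3$ and $6=12/2$, and $3=4+1-1-1$, $6=7+1-1-1$.
* Depth $n\ge2$, $y_s=4$: the first child gets $(y,x)=(4,1)$, the second $(4,5)$, all others $(4,4)$. The partial sums are $3,2,2,\dots,2$, and $3=4+1-1-1$, $2=3+1-1-1$; the full sum is $2=4/2$.

All numbers used ($16,12,7,5,4,3,1$) have even $v_2$. So the colour that kills the chain is harmless as soon as there are two differences per node.

Note that the values $y_s$ for $|s|\ge2$ stay in one fixed set, while the $x$'s are allowed to be odd. Such an asymmetry is forced: no nonempty $G\subseteq\mathbb N$ has the property that every $y\in G$ has $y/2$ equal to a sum of differences of elements of $G$. For if $d\mathbb Z$ is the group generated by $G$, we would have $y\in 2d\mathbb Z$ for all $y\in G$, so $d\mathbb Z\subseteq2d\mathbb Z$. The $x$'s must therefore come from a larger set than the $y$'s.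

## Minimal idempotents and a density pigeonhole

From now on we work inside one well-chosen colour class. This section collects what we need to know about it.

**Definition (upper Banach density).** For $D\subseteq\mathbb Z$,
$$d^*(D)=\limsup_{N\to\infty}\max_{|J|=N}\frac{|D\cap J|}{N},$$
where $J$ ranges over intervals of integers of length $N$.

The even numbers have $d^*=\frac12$; the set $\bigcup_j[4^j,4^j+j]$ has $d^*=1$, since it contains arbitrarily long intervals. Write $D-D=\{a-a':a,a'\in D\}$ and $2D-2D=\{a+b-c-e:a,b,c,e\in D\}$.

**Lemma 2.** If $a_1,\dots,a_K\in\mathbb Z$ and $K\,d^*(D)>1$, then $a_i-a_j\in D-D$ for some $i\ne j$.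

*Proof.* Suppose not. Then the translates $a_i+D$ are pairwise disjoint, since $a_i+u=a_j+u'$ gives $a_i-a_j=u'-u\in D-D$. Let $R=\max|a_i|$ and $\eta>0$. For arbitrarily large $N$ there is an interval $J$ of length $N$ with $|D\cap J|\ge(d^*(D)-\eta)N$. The disjoint sets $a_i+(D\cap J)$ lie in an interval of length $N+2R$, so $K(d^*(D)-\eta)N\le N+2R$. Let $N\to\infty$ along these values, then $\eta\to0$: $K\,d^*(D)\le1$, a contradiction. $\square$

Recall that $\beta\mathbb N$ is the space of ultrafilters on $\mathbb N$, and that $+$ extends to it so that $D\in p+q$ if and only if $\{n:\{m:n+m\in D\}\in q\}\in p$. An idempotent satisfies $p+p=p$; it is minimal if it lies in the smallest two-sided ideal. Minimal idempotents exist. Fix a minimal idempotent $p$. As $p$ is an ultrafilter, whenever a member of $p$ is partitioned into finitely many pieces, exactly one piece is in $p$. Beyond this we use only two standard facts, from Hindman and Strauss, *Algebra in the Stone–Čech Compactification*, Theorems 4.40 and 5.8.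

* (P1) Every $D\in p$ is piecewise syndetic, hence $d^*(D)>0$.
* (P2) Every $D\in p$ contains $FS\langle z_i\rangle=\{\sum_{i\in F}z_i:\emptyset\ne F\text{ finite}\}$ for some infinite sequence $\langle z_i\rangle$ in $\mathbb N$. In particular $D$ contains some $a,b,a+b$.

In (P1), piecewise syndetic means that for some finite $F$ the union of the translates $D-f$, $f\in F$, contains arbitrarily long intervals. On each such interval some translate has at least a proportion $1/|F|$ of the points, so $d^*(D)\ge1/|F|$.

We write $\|\theta\|$ for the distance from $\theta$ to $\mathbb Z$.

**Lemma 3.** Let $p$ be a minimal idempotent.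

* (P3) $2\mathbb N\in p$.
* (P4) For $\alpha\in\mathbb R^k$ and $\rho>0$, $\{n\in\mathbb N:\|n\alpha_i\|<\rho\text{ for all }i\}\in p$.
* (P5) If $D\in p$, then $\{y\in D:y\text{ even},\ y/2\in D-D\}\in p$.

*Proof.* (P3) Either the evens or the odds are in $p$, and that set contains some $a,b,a+b$. The odds do not.

(P4) Partition the torus $(\mathbb R/\mathbb Z)^k$ into finitely many cells of diameter less than $\rho/2$ in the sup metric. For one cell $Q$ the set $\{n:n\alpha\in Q\}$ is in $p$, so it contains some $a,b,a+b$. Then $a\alpha=(a+b)\alpha-b\alpha$ is a difference of two points of $Q$, so it is within $\rho/2$ of $0$. Since $a\alpha\in Q$, all of $Q$ is within $\rho$ of $0$. So the set in (P4) contains a member of $p$.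

(P5) If not, the rest of $D$, call it $E$, is in $p$. Then $E\cap2\mathbb N\in p$ by (P3), and it contains some $FS\langle z_i\rangle$. All $z_i$ are even, so $s_m=\frac12\sum_{i\le m}z_i$, $0\le m\le K$, are integers. For $K$ with $(K+1)d^*(D)>1$, Lemma 2 gives $l<m$ with $s_m-s_l\in D-D$ (differences are symmetric). Put $y=2(s_m-s_l)=\sum_{l<i\le m}z_i\in E$. Then $y\in D$ is even and $y/2\in D-D$, so $y\notin E$, a contradiction. $\square$

For instance, (P4) with $\alpha=\rho=1/m$ shows that $m\mathbb N\in p$ for every $m$.

## One difference per node, and the depth at which it runs out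

Let $C\in p$. The first thing to try is to satisfy (1) with a single honest difference at each node: put $H_0=C$ and
$$H_{j+1}=\{y\in H_j:y\text{ even},\ y/2\in H_j-H_j\}.$$
By (P5) every $H_j$ is in $p$, so it is nonempty. Start with $y_\emptyset\in H_N$, write $y_\emptyset/2=g-x$ with $g,x\in H_{N-1}$, give $g$ to the first child, pad the other children with $y=x=g$, and continue. This solves all equations down to depth $N$, for any $N$ fixed in advance.

It stops there. Each level costs one index, and at $H_0$ nothing is left. To go on forever this way one would need a nonempty $H\subseteq C$ with $y/2\in H-H$ for all $y\in H$. For $C=\{n:v_2(n)\text{ even}\}$, or $\{n:v_2(n)\text{ odd}\}$, such an $H$ would solve the unbranched chain in one colour, which we showed is impossible.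

The way past this is to use the width of the tree. The descent lets us start at any depth we like, and there every node has many children. So it is enough to have a set $G\in p$ that reproduces itself: each $y\in G$ has
$$\frac y2=\sum_{i=1}^M(g_i-x_i),\qquad g_i\in G,\ x_i\in C .$$
Three demands come with this.

1. The $x_i$ must be allowed outside $G$ (shown above).
2. The same $M$ must serve all $y\in G$, and every larger $M$ must serve too, because a node at depth $n$ has exactly $n+1$ children regardless of the value $y_s$.
3. All partial sums must lie in $2C-2C$, since $\sigma_{s,i}$ has to be filled with four elements of $C$.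

The next two sections prepare for the third demand: first a structured subset of $2C-2C$, then a way to order summands so that partial sums stay in it.

## Bohr sets inside $2C-2C$

A set of the form $\{n\in\mathbb Z:\|n\alpha_i\|<\frac14,\ 1\le i\le k\}$ is a Bohr set. For $k=1$, $\alpha=\frac13$ it is $3\mathbb Z$.

**Lemma 4 (Bogolyubov–Følner).** Let $C\subseteq\mathbb Z$ with $d^*(C)>0$. There are $k\ge1$ and $\alpha\in\mathbb R^k$ with
$$V:=\{n\in\mathbb Z:\|n\alpha_i\|<\tfrac14,\ 1\le i\le k\}\subseteq 2C-2C.$$

*Proof.* **Step 1: move to a cyclic group.** Let $d=d^*(C)$. For infinitely many $N$ there is an interval $J$ of length $N$ with $|C\cap J|\ge\frac d2N$. Let $D\subseteq[0,N)$ be a translate of $C\cap J$; then $2D-2D\subseteq2C-2C$. Put $Q=4N$ and $\beta=|D|/Q\ge d/8$. With $\varepsilon(\theta)=\exp(2\pi\sqrt{-1}\,\theta)$ set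
$$\hat D(\xi)=\frac1Q\sum_{a\in D}\varepsilon(-a\xi/Q)\qquad(\xi\in\mathbb Z_Q).$$
Then $\hat D(0)=\beta$. Expanding and using $\sum_\xi\varepsilon(m\xi/Q)=Q$ if $Q\mid m$ and $0$ otherwise,
$$\sum_\xi|\hat D(\xi)|^2=Q^{-2}\cdot Q\cdot|D|=\beta,$$
$$\sum_{\xi}|\hat D(\xi)|^4\varepsilon(n\xi/Q)=Q^{-3}\,\#\{(a,b,c,e)\in D^4:a+b-c-e\equiv n\ (\mathrm{mod}\ Q)\}. \tag{2}$$
For the second identity write $|\hat D|^4=\hat D^2\,\overline{\hat D}^{\,2}$, whose expansion has the terms $Q^{-4}\varepsilon(-(a+b-c-e)\xi/Q)$.

**Step 2: few large frequencies decide.** Let $S=\{\xi\ne0:|\hat D(\xi)|^2\ge\beta^3/2\}$. Since $|S|\beta^3/2\le\beta$, we have $|S|\le2/\beta^2\le128/d^2$. Suppose $\|n\xi/Q\|<\frac14$ for all $\xi\in S$. Then $\varepsilon(n\xi/Q)$ has positive real part for $\xi\in S$. The quantity (2) is real. Its $\xi=0$ term is $\beta^4$, the terms in $S$ have nonnegative real part, and the rest are bounded in absolute value by $\frac{\beta^3}2\sum_{\xi}|\hat D(\xi)|^2=\frac{\beta^4}2$. So (2) is at least $\beta^4-\frac{\beta^4}2>0$, and $n\equiv m\pmod Q$ for some $m\in2D-2D$. If also $|n|<N$, then $|m|<2N$ gives $|n-m|<3N<Q$, so $n=m\in2C-2C$.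

**Step 3: let $N\to\infty$.** Put $k=\lceil128/d^2\rceil$, which does not depend on $N$. Listing $\xi/Q$ for $\xi\in S$ and padding with zeros, we get for infinitely many $N$ a point $\theta_N\in(\mathbb R/\mathbb Z)^k$ such that $|n|<N$ and $\|n\theta_{N,i}\|<\frac14$ for all $i$ imply $n\in2C-2C$. By compactness the $\theta_N$ have a limit point; let $\alpha\in\mathbb R^k$ represent it. If $\|n\alpha_i\|<\frac14$ for all $i$, then by continuity some such $N>|n|$ has $\|n\theta_{N,i}\|<\frac14$ for all $i$. So $n\in2C-2C$. $\square$

## Ordering vectors with small partial sums

Here $|\cdot|_\infty$ is the sup norm.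

**Lemma 5 (Steinitz lemma).** If $v_1,\dots,v_L\in\mathbb R^k$ satisfy $|v_i|_\infty\le R$ and $\sum v_i=0$, they can be reordered so that all partial sums have norm at most $kR$.

The lemma is Steinitz 1913; with this constant it is due to Grinberg and Sevast'yanov, *Funct. Anal. Appl.* 14 (1980). It may be quoted, but here is a proof. The point for us is that the bound does not depend on $L$.

*Proof.* If $L\le k$ any order works. Let $L>k$. We construct sets $\{1,\dots,L\}=A_L\supset A_{L-1}\supset\dots\supset A_k$ with $|A_m|=m$, and functions $\lambda_m:A_m\to[0,1]$ with
$$\sum_{i\in A_m}\lambda_m(i)=m-k,\qquad\sum_{i\in A_m}\lambda_m(i)v_i=0.$$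

**Step 1: start.** Take $\lambda_L$ constant, equal to $(L-k)/L$.

**Step 2: remove one index.** Given $A_m,\lambda_m$ with $m>k$, let $P$ be the set of $\lambda:A_m\to[0,1]$ with $\sum\lambda(i)=m-1-k$ and $\sum\lambda(i)v_i=0$. It contains $\frac{m-1-k}{m-k}\lambda_m$, so it is a nonempty compact convex set and has an extreme point $\lambda$. At most $k+1$ coordinates of $\lambda$ lie strictly between $0$ and $1$. Otherwise there would be a nonzero vector supported on those coordinates and killed by the $k+1$ linear equations, and moving $\lambda$ slightly in both directions along it would stay in $P$. So at least $m-k-1$ coordinates are $0$ or $1$. If none were $0$, at least $m-k-1$ of them would be $1$ and all the others positive. Since $m>m-k-1$, the sum would exceed $m-k-1$, a contradiction. So $\lambda(j)=0$ for some $j$. Put $A_{m-1}=A_m\setminus\{j\}$ and let $\lambda_{m-1}$ be the restriction of $\lambda$.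

**Step 3: read off the order.** Order the vectors so that, for each $m\ge k$, the first $m$ of them are those indexed by $A_m$. For $m\ge k$,
$$\Bigl|\sum_{i\in A_m}v_i\Bigr|_\infty=\Bigl|\sum_{i\in A_m}(1-\lambda_m(i))v_i\Bigr|_\infty\le R\,(m-(m-k))=kR,$$
and for $m\le k$ the partial sum has norm at most $mR\le kR$. $\square$

## A self-reproducing set

**Proposition 6.** Let $C\in p$ and let $V$ be as in Lemma 4. There are $G\subseteq C_1\subseteq C$ with $G,C_1\in p$, and $M_0$, such that for every $M\ge M_0$ and every $y\in G$, $y$ is even and there are $g_1,\dots,g_M\in G$, $x_1,\dots,x_M\in C_1$ with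
$$\frac y2=\sum_{i=1}^M(g_i-x_i),\qquad\sum_{i\le m}(g_i-x_i)\in V\quad(1\le m\le M).$$

Think of this as a walk in $V$ from $0$ to $y/2$ whose steps lie in $G-C_1$ and whose length is bounded independently of $y$. (By (P1), $d^*(C)>0$, so Lemma 4 does apply.)

*Proof.* **Step 1: lift integers to a lattice.** The Steinitz lemma needs real vectors whose sum is zero. The points $n\alpha$ are controlled only modulo $\mathbb Z^k$, so we record a real representative along with $n$. Put $\rho=\frac1{16k}$ and $V_\rho=\{n\in\mathbb N:\|n\alpha_i\|<\rho\text{ for all }i\}$; by (P4), $V_\rho\in p$. Let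
$$\Lambda=\{(n,z)\in\mathbb Z\times\mathbb R^k:z-n\alpha\in\mathbb Z^k\},$$
a group isomorphic to $\mathbb Z^{k+1}$ via $(n,w)\mapsto(n,n\alpha+w)$, $w\in\mathbb Z^k$. If $(n,z)\in\Lambda$ then $\|n\alpha_i\|\le|z_i|$, so
$$(n,z)\in\Lambda,\ |z|_\infty<\tfrac14\ \Longrightarrow\ n\in V. \tag{3}$$
For $n\in V_\rho$ let $\lambda(n)=(n,r(n))$ be the element of $\Lambda$ with $|r(n)|_\infty<\rho$. It exists by definition of $V_\rho$ and is unique, since two candidates would differ by an integer vector of norm less than $2\rho<1$. If $a,b,a+b\in V_\rho$, then $r(a)+r(b)-r(a+b)$ is an integer vector of norm less than $3\rho<1$, hence zero. So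
$$\lambda(a+b)=\lambda(a)+\lambda(b)\qquad(a,b,a+b\in V_\rho). \tag{4}$$
For example, with $k=1$, $\alpha=\sqrt2$, $\rho=\frac1{16}$: $r(12)=12\sqrt2-17\approx-0.029$, $r(17)=17\sqrt2-24\approx0.042$, and $r(29)=29\sqrt2-41\approx0.012$ is their sum.

For $D\subseteq V_\rho$ let $\Gamma_D\le\Lambda$ be the subgroup generated by $\lambda(D)$. As a subgroup of a free abelian group of rank $k+1$, it is free of rank at most $k+1$.

**Step 2: choose $C_1$ and $G$.** We want every $y\in G$ to have half of $\lambda(y)$ in the group available to us, and $G$ to generate almost as large a group as $C_1$. Choose $C_1\in p$ with $C_1\subseteq C\cap V_\rho$ such that $\operatorname{rank}\Gamma_{C_1}$ is minimal among all such members of $p$. Write $\Gamma=\Gamma_{C_1}$ and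
$$G=\{y\in C_1:\lambda(y)\in2\Gamma\}.$$
To see that $G\in p$, partition $C_1$ according to the class of $\lambda(y)$ in the finite group $\Gamma/2\Gamma$. One piece is in $p$, so it contains some $a,b,a+b$. If $\kappa$ is its class, (4) gives $\kappa=\kappa+\kappa$, so $\kappa=0$ and the piece is $G$. Since $G\in p$ and $G\subseteq C\cap V_\rho$, minimality gives $\operatorname{rank}\Gamma_G=\operatorname{rank}\Gamma$. A subgroup of full rank in a finitely generated free abelian group has finite index, so $h:=[\Gamma:\Gamma_G]<\infty$.

**Step 3: differences already generate $\Gamma_G$.** Steps of our walk are differences, so we need $\Gamma_G$ in terms of differences. Let $\Delta\le\Gamma_G$ be generated by all $\lambda(g)-\lambda(g')$, $g,g'\in G$. As $G\in p$, there are $a,b,a+b\in G$, and by (4) $\lambda(a)=\lambda(a+b)-\lambda(b)\in\Delta$. For any $g\in G$, $\lambda(g)=\lambda(a)+(\lambda(g)-\lambda(a))\in\Delta$. So $\Delta=\Gamma_G$.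

**Step 4: write half of $\lambda(y)$ as a sum of differences.** Let $y\in G$. Then $\lambda(y)=2\tau$ with $\tau\in\Gamma$, so $\tau=(y/2,\,r(y)/2)$. The first coordinate is an integer, so $y$ is even.

The finite group $\Gamma/\Gamma_G$ is generated by the classes of $\lambda(x)$, $x\in C_1$. Being finite, it is generated by them as a monoid. Write the class of $-\tau$ as a shortest possible sum of $I$ such classes. The $I+1$ partial sums, starting with the empty one, are distinct, since otherwise a piece could be cut out. So $I\le h-1$. Thus there are $x_1,\dots,x_I\in C_1$ with $\tau+\sum_{i\le I}\lambda(x_i)\in\Gamma_G$. Fix $g_0\in G$. Subtracting $I\lambda(g_0)\in\Gamma_G$,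
$$\tau-\sum_{i\le I}(\lambda(g_0)-\lambda(x_i))\in\Gamma_G=\Delta.$$
The negative of a difference $\lambda(g)-\lambda(g')$ is again such a difference, so for some $J$ and $g_j',g_j''\in G$,
$$\tau=\sum_{i\le I}(\lambda(g_0)-\lambda(x_i))+\sum_{j\le J}(\lambda(g_j')-\lambda(g_j'')). \tag{5}$$
We control $I$, but so far not $J$.

**Step 5: order the terms so that the walk stays in $V$.** The $\mathbb R^k$-parts of the $I+J$ terms in (5) have norm less than $2\rho$ and sum to $r(y)/2$. Together with $-r(y)/2$, which has norm less than $\rho/2$, they sum to $0$. By Lemma 5 with $R=2\rho$, all these vectors, including $-r(y)/2$, can be ordered with partial sums of norm at most $2k\rho$. Delete $-r(y)/2$ from the list. Each partial sum changes by at most $\rho/2$, so the partial sums of the remaining terms have norm at most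
$$2k\rho+\tfrac\rho2\le3k\rho=\tfrac3{16}<\tfrac14.$$
The partial sums of the terms of (5) in this order are elements of $\Lambda$, so by (3) their integer parts
$$0=n_0,n_1,\dots,n_{I+J}=\tfrac y2$$
all lie in $V$. All but $I$ of the steps $n_l-n_{l-1}$ lie in $G-G$; the remaining $I$ steps, call them special, are of the form $g_0-x_i\in G-C_1$.

**Step 6: bound the length.** Now we remove the dependence on $J$. Make $V$ into a graph, joining $u\ne u'$ when $u-u'\in G-G$. Let $u_0,\dots,u_\ell$ be a shortest path between its endpoints. Then $u_0,u_2,u_4,\dots$ are distinct and pairwise non-adjacent, that is, their pairwise differences are not in $G-G$. By Lemma 2, $\lfloor\ell/2\rfloor+1\le1/d^*(G)$, so $\ell\le2/d^*(G)$; here $d^*(G)>0$ by (P1). The $I$ special steps cut the sequence $n_0,\dots,n_{I+J}$ into at most $I+1\le h$ maximal runs of non-special steps. Each run joins two points of $V$ inside the graph (zero steps may be dropped). Replace it by a shortest path in the graph. The result is a walk in $V$ from $0$ to $y/2$ with all steps in $G-C_1$, because $G\subseteq C_1$, of length at most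
$$h+\frac{2h}{d^*(G)}\le M_0:=\Bigl\lceil h+\frac{2h}{d^*(G)}\Bigr\rceil .$$
This $M_0$ does not depend on $y$.

**Step 7: pad.** Given $M\ge M_0$, add zero steps $g_0-g_0$ at the end until the length is exactly $M$. Writing the steps as $g_i-x_i$ with $g_i\in G$, $x_i\in C_1$ gives the proposition. $\square$

## Filling the tree with elements of a central set

We now prove that $A$ is partition regular. Let $C$ be a central set and $p$ a minimal idempotent with $C\in p$. For a finite colouring, fix any minimal idempotent $p$ and let $C$ be the colour class in $p$. Take $V$ from Lemma 4 and $G,C_1,M_0$ from Proposition 6.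

**Step 1: prepare the top of the tree.** Near the root there are too few children for Proposition 6, so there we use the one-difference descent, but ending in $G$. Fix $N\ge0$ with $N+1\ge M_0$. Let $H_0=G$ and $H_{j+1}=\{y\in H_j:y\text{ even},\ y/2\in H_j-H_j\}$. By (P5) all $H_j$ are in $p$, in particular $H_N\ne\emptyset$. Also $H_N\subseteq\dots\subseteq H_0=G\subseteq C$.

We assign values recursively down the tree, keeping
$$y_s\in H_{\max(N-|s|,\,0)}.$$
Choose $y_\emptyset\in H_N$. Suppose $y_s$ has been chosen and $|s|=n$.

**Step 2: nodes of depth $n<N$.** Here $y_s\in H_{N-n}$, so $y_s/2=g-x$ with $g,x\in H_{N-n-1}$. Put $y_{s1}=g$, $x_{s1}=x$, and $y_{si}=x_{si}=g$ for $2\le i\le n+1$. For all $i$ put $a_{s,i}=b_{s,i}=e_{s,i}=g$ and $c_{s,i}=x$, so that $\sigma_{s,i}=g+g-x-g=g-x=y_s/2$. Then (R1) reads $(g-x)-g+x=0$, (R2) reads $0-g+g=0$, and (R3) reads $y_s-2(y_s/2)=0$. All children have $y_{si}=g\in H_{N-(n+1)}$.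

**Step 3: nodes of depth $n\ge N$.** Here $y_s\in H_0=G$ and $n+1\ge N+1\ge M_0$. Apply Proposition 6 with $M=n+1$ and put $y_{si}=g_i\in G$, $x_{si}=x_i\in C_1$. For each $i$ the partial sum $\sum_{j\le i}(g_j-x_j)$ lies in $V\subseteq2C-2C$, so we may choose $a_{s,i},b_{s,i},c_{s,i},e_{s,i}\in C$ with $\sigma_{s,i}$ equal to it. Then (R1) and (R2) hold, and (R3) holds because the full sum is $y_s/2$. All children have $y_{si}\in G=H_0$.

All values assigned lie in $C$, so $Ax=\vec0$ has a solution with all entries in $C$. Together with the parity argument this proves Theorem 1, and the answer to the problem is no. $\blacksquare$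

## Blocks indexed by a linear order

In the parity argument the only thing that broke was the descent of levels. The next theorem says that this is the only thing that can break.

**Theorem 7.** Let $A$ be any integer matrix with finitely many nonzero entries in each row (no bound on row sums) that is partition regular over $\mathbb N$. Then there are a linearly ordered set $(S,<)$ and a partition $\langle I_\sigma\rangle_{\sigma\in S}$ of $v$ into nonempty sets such that for every $\sigma\in S$, $\sum_{i\in I_\sigma}\vec c_i$ is a (possibly infinite) $\mathbb Q$-linear combination of $\{\vec c_i:i\in\bigcup_{\tau<\sigma}I_\tau\}$. In particular the sum is $\vec0$ if $\sigma$ is least. By Theorem 1, "linearly ordered" cannot be strengthened to "well ordered", even for bounded row sums.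

In this section $A$ denotes a general matrix as in the theorem, except in the example below. A total preorder on $v$ (a transitive relation in which any two elements are comparable) is the same thing as a partition of $v$ into classes together with a linear order of the classes. So we look for a good preorder.

*Proof.* Let $\mathcal R$ be the $\mathbb Q$-span of the rows of $A$, a space of finitely supported vectors. For $0\ne r\in\mathcal R$ and a total preorder $\preceq$ on $v$, consider the condition

$(*)_r$: the coordinates of $r$ over the $\preceq$-least class of $\operatorname{supp}r$ sum to $0$.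

This is what Step 1 of the parity argument extracted from the columns property. The plan is to satisfy all $(*)_r$ at once and then to recover the linear combinations from them.

**Step 1: finitely many conditions can be satisfied.** Let $r_1,\dots,r_m\in\mathcal R$ be nonzero. Let $F$ be a finite set of rows of $A$ whose span contains them all, and let $A_F$ be the finite matrix formed by these rows on the finite set of columns where some row of $F$ is nonzero. A monochromatic solution for $A$ restricts to one for $A_F$, so $A_F$ is partition regular. By Rado's theorem (a) it has the columns property. Let $I_0,I_1,\dots$ be its blocks and take the total preorder on its columns with these blocks, in this order, as classes. Let $r$ be one of the $r_j$, and let $I_t$ be the first block meeting $\operatorname{supp}r$. Taking in the block condition for $I_t$ the combination of coordinates that defines $r$, we get, for some rationals $q_i$,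
$$\sum_{i\in I_t}r(i)=\sum_{i\in\bigcup_{j<t}I_j}q_ir(i)=0.$$
This is $(*)_r$. Extend the preorder to $v$ in any way, say by putting all other elements in one class at the top; $(*)_r$ is not affected, since $\operatorname{supp}r$ lies in the columns of $A_F$.

**Step 2: compactness.** A preorder is a point of the compact space $\{0,1\}^{v\times v}$. Transitivity and comparability are conditions on finitely many coordinates each, so the total preorders form a closed set. Each $(*)_r$ depends only on the restriction of $\preceq$ to the finite set $\operatorname{supp}r$, so it is a clopen condition. By Step 1 any finitely many can be met together. Hence some total preorder $\preceq$ satisfies all of them. Let $S$ be the ordered set of its classes, and $I_\sigma$, $\sigma\in S$, the classes.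

**Step 3: recover the coefficients.** Fix $\sigma\in S$ and let $U=\bigcup_{\tau<\sigma}I_\tau$. Let $\mathbb Q^{(U)}$ be the space of finitely supported rational vectors on $U$, let $\psi:\mathcal R\to\mathbb Q^{(U)}$ be restriction to $U$, and let $\varphi(r)=\sum_{i\in I_\sigma}r(i)$. We claim $\ker\psi\subseteq\ker\varphi$. Let $\psi(r)=0$. If $r$ vanishes on $I_\sigma$, then $\varphi(r)=0$. Otherwise $r$ vanishes on all classes below $\sigma$ but not on $I_\sigma$, so the least class of $\operatorname{supp}r$ is $\operatorname{supp}r\cap I_\sigma$, and $(*)_r$ says $\varphi(r)=0$.

Hence $\varphi=\theta\circ\psi$ for a linear functional $\theta$ on $\psi(\mathcal R)$. Extend $\theta$ linearly to $\mathbb Q^{(U)}$ and let $q_i$ be its value on the $i$-th unit vector. For every row $r$ of $A$,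
$$\sum_{i\in I_\sigma}r(i)=\theta(\psi(r))=\sum_{i\in U}q_ir(i),$$
which says, entry by entry, that $\sum_{i\in I_\sigma}\vec c_i=\sum_{i\in U}q_i\vec c_i$. If $\sigma$ is least, $U$ is empty and the sum is $\vec0$. The last sentence of the theorem is Theorem 1. $\blacksquare$

**Example: an order for the tree matrix.** For the matrix of Theorem 1 the blocks can be written down. Let $f_{s,i}$ be the unit vector at the $i$-th row among (R1), (R2) at $s$, and $w_s$ the unit vector at the row (R3) at $s$; let $n=|s|$. The first block consists of all $a,b,c,e$; since the columns of $b_{s,i},c_{s,i},e_{s,i}$ are $1,-1,-1$ times the column of $a_{s,i}$, it sums to $\vec0$. Above it put the blocks $J_n$, with $J_0=\{y_\emptyset\}$ and $J_n=\{y_s,x_s:|s|=n\}$ for $n\ge1$, deeper blocks being lower: $\cdots<J_2<J_1<J_0$. The column of $x_{si}$ is $f_{s,i}$, and that of $y_{si}$ is $w_{si}-f_{s,i}$, so $J_n$ sums to $\sum_{|s|=n}w_s$. The column of $a_{s,i}$ is $f_{s,i}-f_{s,i+1}$ for $i\le n$, and $f_{s,n+1}-2w_s$ for $i=n+1$. Adding these, the columns of $a_{s,1},\dots,a_{s,n+1}$ sum to $f_{s,1}-2w_s$. So $w_s$ is half of the column of $x_{s1}$ minus half of this sum, and it uses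 only the first block and $J_{n+1}$, both below $J_n$.

**Remark: the condition in Theorem 7 is not sufficient.** The chain $y_n=2(y_{n+1}-x_{n+1})$ is not partition regular, by the 2-adic colouring. Yet the blocks $\cdots<\{y_2,x_2\}<\{y_1,x_1\}<\{y_0\}$ satisfy the condition. With $u_n$ the unit vector at row $n$, the column of $x_n$ is $2u_{n-1}$ and that of $y_n$ is $u_n-2u_{n-1}$ for $n\ge1$, while that of $y_0$ is $u_0$. So each block $\{y_n,x_n\}$, and $\{y_0\}$ for $n=0$, sums to $u_n$, which is half of the column of $x_{n+1}$.
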